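\title{No constant approximation to the gains from trade in bilateral trade with correlated values}

\begin{abstract}
A seller and a buyer have private values $s$ and $b$ for one item, drawn from a known joint distribution. We show that Bayesian incentive-compatible mechanisms that are ex-post individually rational and strongly budget balanced cannot guarantee any constant fraction of the optimal gains from trade $\mathbb E[\max(b-s,0)]$, even with randomization. The hard distributions are finitely supported and have the form $b=s+d$ with a gap $d$ independent of $s$. The proof adds the incentive constraints for the misreports $b\to b-1$ and $s\to s+1$, after which all prices cancel. When the positive gaps lie in an interval $[\delta,R\delta]$, the worst-case approximation ratio lies between $\max\{1,(\ln R)/e\}$ and $1+\ln R$.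
\end{abstract}

\section{Introduction}

\subsection{The problem}

A seller owns one indivisible item and has value $s\ge0$ for keeping it; a buyer has value $b\ge0$ for obtaining it. The pair $(b,s)$ is drawn from a distribution $\mathcal F$ on $[0,\infty)^2$, which may be correlated. Both agents know $\mathcal F$, and each knows its own value only. A trade changes the total value by $b-s$, so the largest expected gain that any trading rule can produce is
\[
\mathrm{OPT}=\mathbb E\big[(b-s)^+\big],\qquad t^+=\max(t,0).
\]
A mechanism does not see the values and must rely on reports.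

A \emph{deterministic mechanism} is a pair of functions $x(b',s')\in\{0,1\}$ and $p(b',s')$ of the reports $(b',s')\in[0,\infty)^2$. If $x(b',s')=1$, the item is traded and the buyer pays $p=p(b',s')$ to the seller; the utilities of agents with true values $b$ and $s$ are then $b-p$ and $p-s$. Otherwise nothing is paid and both utilities are $0$. That the seller receives exactly what the buyer pays is \emph{strong budget balance}. The mechanism is \emph{ex-post individually rational} (IR) if $s'\le p(b',s')\le b'$ whenever $x(b',s')=1$: a truthful agent never loses. A \emph{randomized mechanism} is a family $(x_\omega,p_\omega)$ of such IR mechanisms indexed by coins $\omega$ drawn independently of the values. All functions are assumed jointly measurable, and all expectations below include the coins.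

A mechanism is \emph{Bayesian incentive compatible} (BIC) if, for each agent and each possible value $v$ of that agent, the report $v$ maximizes the agent's expected utility when the other agent reports truthfully and the other agent's value is drawn from the conditional distribution of $\mathcal F$ given $v$. We call a randomized mechanism \emph{admissible} if it is BIC (it is IR and strongly budget balanced by definition). Its \emph{gains from trade} are $\mathrm{GFT}=\mathbb E[(b-s)\,x_\omega(b,s)]\le\mathrm{OPT}$. The following question was posed by Dobzinski and Shaulker~\cite{DS}.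

\medskip
\noindent\textbf{Question.} Is there an absolute constant $c\ge1$ such that every $\mathcal F$ with $0<\mathrm{OPT}<\infty$ has an admissible mechanism with $\mathrm{GFT}\ge\mathrm{OPT}/c$?

\subsection{Two simple mechanisms}

One family of distributions serves throughout. Given integers $n\ge1$, $N\ge2$ and weights $\varphi(1),\dots,\varphi(n)>0$ with sum $Z$, let $\mathcal F(\varphi,N)$ be the law of $(b,s)$ where $s$ is uniform on $\{0,\dots,N-1\}$, the \emph{gap} $d\in\{1,\dots,n\}$ is independent of $s$ with $\Pr[d=k]=\varphi(k)/Z$, and $b=s+d$. Trade is always efficient and $\mathrm{OPT}=\mathbb E[d]$. When $N$ is much larger than $n$, each agent knows the other's value up to an error that is small on the scale of the values but as large as the gains from trade.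

We use one observation several times. Suppose that, for each fixed report of the other agent, an agent faces a price that its own report does not affect, and that its report can only refuse the trade, which happens exactly when the price is unacceptable at the reported value. Then the truth is a best reply to every report of the other agent, since it accepts exactly the profitable trades. We say that the agent faces a \emph{take-it-or-leave-it} price.

\begin{example}[Posted price]\label{ex:posted}
Fix $p$ and trade at price $p$ if and only if $s'\le p\le b'$. Both agents face a take-it-or-leave-it price, so the mechanism is admissible for every $\mathcal F$. Under $\mathcal F(\varphi,N)$ trade requires $p-n\le s\le p$. This holds for at most $n+1$ values of $s$, and each contributes at most $\mathbb E[d]/N$, so $\mathrm{GFT}\le\frac{n+1}{N}\mathrm{OPT}$.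
\end{example}

\begin{example}[The seller's offer]\label{ex:offer}
Let $\Pr[d\ge k]=1/k$ for $k=1,\dots,n$; that is, $\varphi(k)=\frac1{k(k+1)}$ for $k<n$ and $\varphi(n)=\frac1n$. Trade at price $s'+1$ if and only if $b'\ge s'+1$. The buyer faces a take-it-or-leave-it price. A seller of value $s$ whose report makes the price $s+t$ earns $t\Pr[d\ge t]$, which is at most $0$ for $t\le0$ or $t>n$ and equals $t/\lceil t\rceil\le1$ for $0<t\le n$. The truth gives $t=1$ and earns $1$. So the mechanism is admissible and trades always: $\mathrm{GFT}=\mathrm{OPT}=\sum_{k\le n}1/k$ for every $N$.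
\end{example}

In Example~\ref{ex:offer} a posted price obtains a vanishing fraction of $\mathrm{OPT}$ as $N\to\infty$, and the seller can keep for itself only a fraction $1/\sum_{k\le n}(1/k)$ by an offer, yet nothing is lost. The Bayesian constraint lets the price follow what one agent knows about the other, so correlation looks like a resource for the designer. Since a lottery over admissible mechanisms is admissible, one might guess that some mixture of posted prices and offers always secures a constant fraction of $\mathrm{OPT}$. A modest change of the weights in Example~\ref{ex:offer} defeats every admissible mechanism.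

\subsection{Results}

\begin{theorem}\label{thm:main}
For integers $n\ge1$ and $N\ge2$ let
\[
\varphi(d)=\frac{(1+\frac1n)^d}{d(d+1)}\quad(1\le d\le n),\qquad e_n=\Big(1+\frac1n\Big)^n<e,\qquad A_n=\sum_{d=1}^n d\,\varphi(d),
\]
and let $F_{n,N}=\mathcal F(\varphi,N)$. Every admissible mechanism for $F_{n,N}$ satisfies
\begin{equation}\label{eq:main}
\frac{\mathrm{GFT}}{\mathrm{OPT}}\le\frac{n+1}{N}+\frac{e_n}{A_n},
\end{equation}
and $A_n\ge\ln(n+1)$. For $N=n(n+1)$ the ratio is at most $\frac1n+\frac{e}{\ln(n+1)}$, which tends to $0$. Hence the Question has a negative answer.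
\end{theorem}

Some dependence on $N$ is needed in \eqref{eq:main}: for $N=2$ the posted price $1$ trades always. The bound survives three relaxations of the model.

\begin{theorem}\label{thm:robust}
The bound \eqref{eq:main} holds for every BIC randomized mechanism for $F_{n,N}$ in each of the following cases.
\begin{itemize}
\item[(a)] Budget balance is strong, and ex-post IR is required only at pairs in the support of $F_{n,N}$, expected prices elsewhere being finite.
\item[(b)] Budget balance is strong, and IR at each pair of reports holds only in expectation over the coins.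
\item[(c)] Budget balance is weak: upon trade the buyer pays $p^B_\omega$, the seller receives $p^S_\omega\le p^B_\omega$, and the mechanism keeps the difference. IR holds at every pair of reports, possibly only in expectation over the coins.
\end{itemize}
In all cases incentive compatibility is needed only against the misreports $b\to b-1$ and $s\to s+1$ within the supports of the two values.
\end{theorem}

The gaps in $F_{n,N}$ range over a factor of $n$ and the loss is of order $\ln n$. This is the true order of the worst loss. Write $\mathrm{GFT}^*(\mathcal F)$ for the supremum of $\mathrm{GFT}$ over admissible mechanisms.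

\begin{theorem}\label{thm:log}
For $R\ge1$ let $C(R)$ be the supremum of $\mathrm{OPT}/\mathrm{GFT}^*$ over all $\mathcal F$ with $0<\mathrm{OPT}<\infty$ such that, for some $\delta>0$, almost surely $b-s\le0$ or $b-s\in[\delta,R\delta]$. Then
\[
\max\Big\{1,\frac{\ln R}{e}\Big\}\le C(R)\le1+\ln R .
\]
For each such $\mathcal F$ the buyer-offering mechanism of Section~\ref{sec:log} has $\mathrm{GFT}\ge\mathrm{OPT}/(1+\ln R)$.
\end{theorem}

Thus $C(R)=\Theta(\log R)$ with a leading constant between $1/e$ and $1$; we do not determine the constant.

\section{Two gaps: a staircase of prices}\label{sec:stair}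

The obstruction is visible for $n=2$, $N=3$. Let $\Pr[d=1]=q$ and $\Pr[d=2]=1-q$ with $0<q<1$. We show that if $q<\frac14$, no admissible mechanism trades with probability one at all pairs of the support.

Suppose one does, and let $p_{bs}\in[s,b]$ be its expected price at $(b,s)$. Follow the staircase
\[
(1,0),\ (2,0),\ (2,1),\ (3,1),\ (3,2).
\]
IR forces the price to climb along it, since $p_{10}\le1$ and $p_{32}\ge2$. But each rise tempts someone. The buyer of value $2$ meets $s=0$ with probability $1-q$ and $s=1$ with probability $q$. If it reports $1$, it pays $p_{10}$ in place of $p_{20}$ in the first case. In the second case the reports are $(1,1)$, where IR allows trade only at price $1$, so the buyer still gets at least $0$. Thus BIC gives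
\[
(1-q)(2-p_{20})+q(2-p_{21})\ge(1-q)(2-p_{10}).
\]
The seller of value $0$ meets $b=2$ with probability $1-q$ and $b=1$ with probability $q$; the report $1$ yields $p_{21}$ in the first case and at least $0$ in the second, so $(1-q)p_{20}+q\,p_{10}\ge(1-q)p_{21}$. The same two arguments one level up, for the buyer $3$ reporting $2$ and the seller $1$ reporting $2$, complete the list:
\begin{align*}
(1-q)(p_{20}-p_{10})&\le q\,(2-p_{21}), & (1-q)(p_{21}-p_{20})&\le q\,p_{10},\\
(1-q)(p_{31}-p_{21})&\le q\,(3-p_{32}), & (1-q)(p_{32}-p_{31})&\le q\,(p_{21}-1).
\end{align*}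
Add the four inequalities. The left sides telescope to $(1-q)(p_{32}-p_{10})\ge1-q$. On the right, the buyer's share $2-p_{21}$ and the seller's share $p_{21}-1$ at the pair $(2,1)$ add up to the gap $1$, and the terms $p_{10}$ and $3-p_{32}$ are at most $1$ each. Hence $1-q\le3q$, that is, $q\ge\frac14$.

For general $N$ the staircase runs from $(1,0)$ to $(N,N-1)$. The price climbs by at least $N-2$, and the right side has $N-2$ interior pairs and two end terms, so $(1-q)(N-2)\le qN$. As $N\to\infty$ this condition tends to $q\ge\frac12$, and $q=\frac12$ is Example~\ref{ex:offer} with $n=2$.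

What deters a lie is the risk of losing the trades with the smallest gap. The price decides how this deterrent is split between the agents, but its total is fixed by budget balance. The general proof adds the constraints in the same way. Two things are new: the mechanism may trade with any probabilities, and the gap law must be chosen so that the loss is unbounded.

\section{Adding the incentive constraints}\label{sec:sum}

Fix a distribution $\mathcal F(\varphi,N)$ with arbitrary positive weights. Let
\[
\Sigma=\{(s+d,s):0\le s\le N-1,\ 1\le d\le n\},\qquad \Delta=\{(s,s):1\le s\le N-1\}.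
\]
The set $\Sigma$ is the support, and $(s+d,s)$ has probability $\varphi(d)/(NZ)$. The possible values are $1,\dots,N-1+n$ for the buyer and $0,\dots,N-1$ for the seller. Each of the misreports $b\to b-1$ (for $b\ge2$) and $s\to s+1$ (for $s\le N-2$) lowers the gap by one and moves a pair of $\Sigma$ into $\Sigma\cup\Delta$; see Figure~\ref{fig:band}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw[->] (-0.5,-0.5) -- (6.7,-0.5) node[right] {$b$};
\draw[->] (-0.5,-0.5) -- (-0.5,3.6) node[above] {$s$};
\foreach \x in {0,...,6} \node[below] at (\x,-0.5) {\small $\x$};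
\foreach \y in {0,...,3} \node[left] at (-0.5,\y) {\small $\y$};
\foreach \x/\y in {1/0,2/0,3/0,2/1,3/1,4/1,3/2,4/2,5/2,4/3,5/3,6/3}
  \fill (\x,\y) circle (2.2pt);
\foreach \x in {1,2,3} \draw (\x,\x) circle (2.2pt);
\draw[->,thick] (4.87,2) -- (4.13,2);
\draw[->,thick] (4,1.13) -- (4,1.87);
\end{tikzpicture}
\caption{The support $\{(s+d,s)\}$ of the values for $n=3$, $N=4$ (filled) and the zero-gap pairs $(s,s)$, $s\ge1$ (open). The report pair $(4,2)$ arises from $(5,2)$ when the buyer understates by one and from $(4,1)$ when the seller overstates by one. Both origins have gap $3$ and hence the same probability.}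
\label{fig:band}
\end{figure}

\subsection{Reduced forms}

Utilities are linear in the prices, so the coins can be averaged out. To treat Theorems~\ref{thm:main} and~\ref{thm:robust} at once, let the buyer pay $p^B_\omega$ and the seller receive $p^S_\omega$ upon trade; strong budget balance means $p^B_\omega=p^S_\omega$. At a pair of reports $(b,s)$ put
\[
x=\Pr{}_\omega[x_\omega=1],\qquad u=\mathbb E_\omega[(b-p^B_\omega)x_\omega],\qquad v=\mathbb E_\omega[(p^S_\omega-s)x_\omega],
\]
and $\pi=(b-s)x-u-v=\mathbb E_\omega[(p^B_\omega-p^S_\omega)x_\omega]$. Thus $u$ and $v$ are the utilities of agents whose values equal their reports, and $\pi$ is the amount kept. We write $[u+x](b,s)$ for $u(b,s)+x(b,s)$.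

A buyer of value $b$ who reports $b-1$ against $s$ values the item one unit more than it says, so it obtains
\[
\mathbb E_\omega\big[(b-p^B_\omega(b-1,s))\,x_\omega(b-1,s)\big]=[u+x](b-1,s).
\]
A seller of value $s$ who reports $s+1$ against $b$ values the item one unit less than it says, so it obtains $[v+x](b,s+1)$. Given $b$, the values $s$ with $(b,s)\in\Sigma$ have probabilities proportional to $\varphi(b-s)$; given $s$, the value $b=s+d$ has probability proportional to $\varphi(d)$. After clearing the normalizing factors, BIC against these misreports reads
\begin{align}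
\sum_{s:\,(b,s)\in\Sigma}\varphi(b-s)\,u(b,s)&\ge\sum_{s:\,(b,s)\in\Sigma}\varphi(b-s)\,[u+x](b-1,s)&&(2\le b\le N-1+n),\label{eq:ICb}\\
\sum_{d=1}^n\varphi(d)\,v(s+d,s)&\ge\sum_{d=1}^n\varphi(d)\,[v+x](s+d,s+1)&&(0\le s\le N-2).\label{eq:ICs}
\end{align}
The argument uses only these inequalities and the following properties of the real-valued functions $x,u,v$ on $\Sigma\cup\Delta$:
\begin{itemize}
\item[(P1)] $0\le x\le1$ on $\Sigma\cup\Delta$;
\item[(P2)] $u\ge0$ and $v\ge0$ on $\Sigma$;
\item[(P3)] $u+v\ge0$ on $\Delta$;
\item[(P4)] $\pi\ge0$ on $\Sigma$.
\end{itemize}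
An admissible mechanism has all four: IR gives $u,v\ge0$ at every pair, and strong budget balance gives $\pi=0$.

\subsection{An inequality without prices}

Each of \eqref{eq:ICb} and \eqref{eq:ICs} alone can be met by shifting surplus toward the agent concerned. Their sum cannot, because the two misreports reach the same pairs with the same weights. Let
\[
W=\sum_{s=0}^{N-1}\sum_{d=1}^n d\,\varphi(d)\,x(s+d,s)=NZ\cdot\mathrm{GFT}.
\]

\begin{lemma}\label{lem:sum}
Assume \eqref{eq:ICb}, \eqref{eq:ICs} and \textup{(P1)--(P4)}, and assume that $\pi=0$ on $\Sigma$ or that $\varphi(1)\ge\dots\ge\varphi(n)$. Then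
\begin{equation}\label{eq:key}
W\ \ge\ \sum_{s=1}^{N-1}\sum_{j=1}^{n-1}(j+2)\,\varphi(j+1)\,x(s+j,s).
\end{equation}
\end{lemma}

\begin{proof}
Let $U$ and $V$ be the sums of $\varphi(d)\,u(s+d,s)$ and of $\varphi(d)\,v(s+d,s)$ over $\Sigma$. By the definition of $\pi$,
\begin{equation}\label{eq:UV}
U+V=W-\sum_{s=0}^{N-1}\sum_{d=1}^n\varphi(d)\,\pi(s+d,s).
\end{equation}

Sum \eqref{eq:ICb} over $b\ge2$. The only pair of $\Sigma$ with $b=1$ is $(1,0)$, so the left sides add up to $U-\varphi(1)u(1,0)\le U$ by (P2), and
\[
U\ge\sum_{(s,d)\ne(0,1)}\varphi(d)\,[u+x](s+d-1,s).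
\]
The terms with $s=0$ have $d\ge2$ and are evaluated at $(d-1,0)\in\Sigma$, where $u+x\ge0$ by (P1) and (P2). Dropping them,
\begin{equation}\label{eq:U}
U\ge\sum_{s=1}^{N-1}\sum_{d=1}^n\varphi(d)\,[u+x](s+d-1,s).
\end{equation}

Sum \eqref{eq:ICs} over $0\le s\le N-2$. The left sides add up to $V$ minus the contribution of the seller $N-1$, which is nonnegative by (P2). Renaming $s+1$ as $s$ on the right,
\begin{equation}\label{eq:V}
V\ge\sum_{s=1}^{N-1}\sum_{d=1}^n\varphi(d)\,[v+x](s+d-1,s).
\end{equation}

Add \eqref{eq:U} and \eqref{eq:V}. The term $(s,d)$ is $\varphi(d)\,[u+v+2x](s+d-1,s)$. For $d=1$ the pair is $(s,s)\in\Delta$ and the term is nonnegative by (P1) and (P3); drop it. For $d=j+1\ge2$ the pair is $(s+j,s)\in\Sigma$, where $u+v+2x=(j+2)x-\pi$. With \eqref{eq:UV} we find that $W$ minus the right side of \eqref{eq:key} is at least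
\[
\sum_{s=0}^{N-1}\sum_{d=1}^n\varphi(d)\,\pi(s+d,s)-\sum_{s=1}^{N-1}\sum_{j=1}^{n-1}\varphi(j+1)\,\pi(s+j,s).
\]
This vanishes if $\pi=0$ on $\Sigma$. Otherwise every pair $(s+j,s)$ in the second sum occurs in the first with the coefficient $\varphi(j)\ge\varphi(j+1)$, so the difference is nonnegative by (P4).
\end{proof}

In words: a trade offered at gap $j$ creates surplus $j$ with weight $\varphi(j)$, but the two agents at gap $j+1$ can each imitate their way to it, and their payoffs from doing so add up to $j+2$, with weight $\varphi(j+1)$. The total surplus must cover the total temptation.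

\section{The weights and the impossibility theorem}\label{sec:weights}

It remains to choose $\varphi$ so that \eqref{eq:key} forces $W$ to be small. Put $a_j=j\varphi(j)$ and
\[
W_0=\sum_{j=1}^na_j\,x(j,0),\qquad T_j=\sum_{s=1}^{N-1}x(s+j,s)\in[0,N-1],
\]
so that $W=W_0+\sum_{j=1}^na_jT_j$, and \eqref{eq:key} becomes
\begin{equation}\label{eq:key2}
W_0+\sum_{j=1}^na_jT_j\ \ge\ \sum_{j=1}^{n-1}\frac{j+2}{j+1}\,a_{j+1}\,T_j .
\end{equation}
The mechanism chooses the $T_j$, so every gap $j<n$ should be equally unprofitable: we ask that $\frac{j+2}{j+1}a_{j+1}=\lambda a_j$ for a fixed $\lambda>1$ and all $j<n$. Up to a constant factor the solution is $a_j=\lambda^j/(j+1)$, that is, $\varphi(j)=\lambda^j/(j(j+1))$. Then \eqref{eq:key2} says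
\[
(\lambda-1)\sum_{j=1}^{n-1}a_jT_j\le W_0+a_nT_n,
\]
and adding $W_0+a_nT_n$ to $\sum_{j<n}a_jT_j$ gives
\begin{equation}\label{eq:lambda}
W\le\frac{\lambda}{\lambda-1}\,\big(W_0+a_nT_n\big).
\end{equation}
Only the boundary row $s=0$ and the top gap $n$, which tempts nobody, can pay for trade at the other gaps. The row $s=0$ is negligible for large $N$, so we want $\frac\lambda{\lambda-1}a_n$ to be small compared with $\sum_ja_j$. For fixed $\lambda>1$ and $n\to\infty$ the sum is of the order of its last term and nothing is gained, while $\lambda\to1$ makes the factor $\frac\lambda{\lambda-1}$ blow up. The choice $\lambda=1+\frac1n$ balances the two: the factor is $n+1$, the top term is $a_n=e_n/(n+1)$, and the sum is harmonic.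

Compared with Example~\ref{ex:offer}, the weights of the gaps $d<n$ are tilted upward by the factors $(1+\frac1n)^d\in(1,e)$, and the weight of the top gap is changed from $\frac1n$ to $\frac{e_n}{n(n+1)}$. The tilt creates the margin $\lambda-1$, and the second change keeps $(n+1)a_n$ bounded.

\begin{proposition}\label{prop:bound}
Let $\varphi$ be as in Theorem~\ref{thm:main}. If $x,u,v$ satisfy \eqref{eq:ICb}, \eqref{eq:ICs} and \textup{(P1)--(P4)}, then $W\le(n+1)A_n+(N-1)e_n$.
\end{proposition}

\begin{proof}
For $1\le j\le n-1$ we have $\varphi(j+1)/\varphi(j)=\frac{(n+1)j}{n(j+2)}$, which is at most $1$ exactly when $j\le2n$. So $\varphi$ is nonincreasing and Lemma~\ref{lem:sum} applies. Here $a_j=\lambda^j/(j+1)$ with $\lambda=1+\frac1n$, so \eqref{eq:lambda} holds with $\frac{\lambda}{\lambda-1}=n+1$. By (P1), $W_0\le\sum_ja_j=A_n$ and $T_n\le N-1$, and $(n+1)a_n=e_n$.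
\end{proof}

\begin{lemma}\label{lem:An}
$A_n\ge\ln(n+1)$ for all $n\ge1$.
\end{lemma}

\begin{proof}
Let $H_m=\sum_{i=1}^m1/i$, so that $\sum_{d=1}^n\frac1{d+1}=H_{n+1}-1$. Bernoulli's inequality $(1+\frac1n)^d\ge1+\frac dn$ gives
\[
A_n\ge\sum_{d=1}^n\frac1{d+1}+\frac1n\sum_{d=1}^n\Big(1-\frac1{d+1}\Big)=H_{n+1}-\frac{H_{n+1}-1}{n}\ge H_{n+1}-\frac12,
\]
since each of the $n$ terms of $H_{n+1}-1$ is at most $\frac12$. The convex function $1/t$ lies below its chords, so $\int_i^{i+1}dt/t\le\frac12\big(\frac1i+\frac1{i+1}\big)$. Summing over $1\le i\le n$ gives $\ln(n+1)\le H_{n+1}-\frac12-\frac1{2(n+1)}$.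
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
An admissible mechanism satisfies the hypotheses of Proposition~\ref{prop:bound}. Since $NZ\cdot\mathrm{GFT}=W$ and $NZ\cdot\mathrm{OPT}=NA_n$, dividing the bound on $W$ by $NA_n$ gives \eqref{eq:main}. The inequality $e_n<e$ follows from $1+t<e^t$ for $t>0$, and Lemma~\ref{lem:An} gives the bound for $N=n(n+1)$. Given $c\ge1$, choose $n$ with $\frac1n+\frac e{\ln(n+1)}<\frac1c$. The distribution $F_{n,n(n+1)}$ is finitely supported with $0<\mathrm{OPT}<\infty$, and every admissible mechanism for it has $\mathrm{GFT}<\mathrm{OPT}/c$.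
\end{proof}

\section{Weaker hypotheses}\label{sec:robust}

\begin{proof}[Proof of Theorem~\ref{thm:robust}]
The inequalities \eqref{eq:ICb} and \eqref{eq:ICs} express incentive compatibility against the two stated misreports, and their derivation needs only that $u$ and $v$ are finite on $\Sigma\cup\Delta$. Property (P1) always holds. As in the proof of Theorem~\ref{thm:main}, it suffices to verify finiteness and (P2)--(P4).

(a) On $\Sigma$, IR bounds the prices and gives (P2). On $\Delta$, the functions $u,v$ are finite by assumption. Strong budget balance gives $\pi=0$ everywhere, which is (P4), and at $(s,s)$ it reads $u+v=0$, which is (P3) whatever the prices are.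

(b), (c) IR in expectation over the coins is the statement that $u\ge0$ and $v\ge0$ at every pair, which gives (P2) and (P3). Since $p^S_\omega\le p^B_\omega$, we have $u+v\le(b-s)x$; this gives finiteness and (P4).
\end{proof}

The two remarks below show that (P4) and (P3) cannot be dropped.

\begin{remark}[Subsidies]
Without (P4) full efficiency is possible for every $\mathcal F$: trade if and only if $s'\le b'$, charge the buyer $s'$ and pay the seller $b'$. Both agents face take-it-or-leave-it prices and IR holds, but the mechanism pays out $b'-s'$.
\end{remark}

\begin{remark}[Fines off the support]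
The relaxations (a) and (c) cannot be combined. Let $\eta=\min_d\varphi(d)/Z$ and $M=(N-1)/\eta$. Trade always and charge the buyer $s'$; let the seller receive $s'$ if $(b',s')\in\Sigma$ and $-M$ otherwise. The mechanism never subsidizes, is IR on $\Sigma$, and has $\mathrm{GFT}=\mathrm{OPT}$. The buyer's report does not affect its utility. A truthful seller gets $0$. A report $s'\notin\{0,\dots,N-1\}$ is always fined. For any other $s'\ne s$, the set $\{s+1,\dots,s+n\}$ is not contained in $\{s'+1,\dots,s'+n\}$, so the fine is imposed with probability at least $\eta$ and the expected utility is at most $(N-1)-\eta M=0$. So the mechanism is BIC; it violates (P3).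
\end{remark}

\section{Gaps in a bounded range}\label{sec:log}

The lower bound in Theorem~\ref{thm:log} comes from Theorem~\ref{thm:main}. For the upper bound we let the buyer name its best price. If the best offer earns $G$, then the offer $b-z$ shows that the gap exceeds $z$ with probability at most $G/z$, and this tail integrates to $G\ln R$ over $[\delta,R\delta]$. For a general $\mathcal F$ we must also check that a best offer exists and depends measurably on $b$.

Recall that, the values being real, $s$ has a \emph{regular conditional distribution} given $b$: probability measures $\mu_b$ on $[0,\infty)$ such that $b\mapsto\mu_b(B)$ is measurable for each Borel set $B$ and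
\begin{equation}\label{eq:disint}
\mathbb E[h(b,s)]=\mathbb E\Big[\int h(b,t)\,\mu_b(dt)\Big]
\end{equation}
for each measurable $h\ge0$. It describes the buyer's belief in the definition of BIC; the argument works for any such family. Put $\Phi(p\mid b)=\mu_b([0,p])$ and
\[
g(b,p)=(b-p)\,\Phi(p\mid b)\quad(0\le p\le b),\qquad G(b)=\sup_{0\le p\le b}g(b,p)\ \ge\ g(b,b)=0 .
\]
Thus $g(b,p)$ is the buyer's expected utility from offering $p$ to a seller who accepts when $s\le p$.

\begin{lemma}\label{lem:meas}
For each $b\ge0$ the function $g(b,\cdot)$ has a smallest maximizer $p^*(b)$ on $[0,b]$, and $p^*$ and $G$ are measurable.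
\end{lemma}

\begin{proof}
The function $\Phi(\cdot\mid b)$ is nondecreasing and right-continuous, hence upper semicontinuous. Its product $g(b,\cdot)$ with the continuous factor $b-p\ge0$ is upper semicontinuous and right-continuous on $[0,b]$. An upper semicontinuous function on a compact interval attains its supremum, and its maximizers form the closed set $\{p:g(b,p)\ge G(b)\}$, which has a smallest element.

For $t\ge0$ let $M_t(b)$ be the supremum of $g(b,\cdot)$ over $[0,\min(t,b)]$. By right-continuity, $M_t(b)$ is the larger of $g(b,\min(t,b))$ and the supremum of $g(b,r)$ over rational $r\in[0,\min(t,b))$. The first quantity is $(b-t)^+\Phi(t\mid b)$, and the second (with value $0$ if the range is empty) is the supremum over rational $r\in[0,t)$ of $(b-r)^+\Phi(r\mid b)$. Both are measurable in $b$, so $M_t$ and $G=\sup_{k\in\mathbb N}M_k$ are measurable. The supremum $M_t(b)$ is attained, so $p^*(b)\le t$ if and only if $M_t(b)=G(b)$. Hence $\{b:p^*(b)\le t\}$ is measurable for each $t$.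
\end{proof}

The \emph{buyer-offering mechanism} trades at price $p^*(b')$ if and only if $s'\le p^*(b')$. It is deterministic and strongly budget balanced, and it is IR because $s'\le p^*(b')\le b'$ upon trade. The seller faces a take-it-or-leave-it price. A buyer of value $b$ who reports $b'$ obtains $(b-p^*(b'))\,\Phi(p^*(b')\mid b)$. This is at most $G(b)$ by definition if $p^*(b')\le b$, it is at most $0\le G(b)$ otherwise, and it equals $G(b)$ for $b'=b$. So the mechanism is admissible for every $\mathcal F$.

\begin{proof}[Proof of Theorem~\ref{thm:log}]
\emph{Upper bound.} Let $\mathcal F$ and $\delta$ be as in the theorem, and let $Q_b(z)=\mu_b(\{t:b-t\ge z\})$ for $z>0$. For $0<z\le b$ we have $zQ_b(z)=g(b,b-z)\le G(b)$, and for $z>b$ we have $Q_b(z)=0$. So $zQ_b(z)\le G(b)$ for all $z>0$. By \eqref{eq:disint}, for almost every $b$ the measure $\mu_b$ gives no mass to the $t$ with $b-t\in(0,\delta)\cup(R\delta,\infty)$. For such $b$, $Q_b(z)=Q_b(\delta)$ on $(0,\delta]$ and $Q_b(z)=0$ on $(R\delta,\infty)$. The formula $\mathbb E[Y]=\int_0^\infty\Pr[Y\ge z]\,dz$ for $Y\ge0$ gives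
\[
\int(b-t)^+\mu_b(dt)=\delta\,Q_b(\delta)+\int_\delta^{R\delta}Q_b(z)\,dz\le G(b)+\int_\delta^{R\delta}\frac{G(b)}z\,dz=(1+\ln R)\,G(b).
\]
Taking expectations, $\mathrm{OPT}\le(1+\ln R)\,\mathbb E[G(b)]$. In the buyer-offering mechanism $\mathrm{GFT}$ is the sum of the two expected utilities; the buyer's is $\mathbb E[G(b)]$ by \eqref{eq:disint}, and the seller's is nonnegative. Hence $\mathrm{GFT}\ge\mathrm{OPT}/(1+\ln R)$ and $C(R)\le1+\ln R$.

\emph{Lower bound.} Let $n=\lfloor R\rfloor\ge1$. Under $F_{n,N}$ the gap lies in $[1,n]\subseteq[1,R]$, so $F_{n,N}$ belongs to the class with $\delta=1$. Since $\mathrm{GFT}^*\le\mathrm{OPT}$, we get $C(R)\ge1$. By Theorem~\ref{thm:main}, $C(R)\ge\big(\frac{n+1}N+\frac{e_n}{A_n}\big)^{-1}$ for every $N\ge2$. Letting $N\to\infty$ and using $n+1>R$,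
\[
C(R)\ge\frac{A_n}{e_n}\ge\frac{\ln(n+1)}e\ge\frac{\ln R}e .\qedhere
\]
\end{proof}

\begin{thebibliography}{1}
\bibitem{DS} Shahar Dobzinski and Ariel Shaulker, \emph{Bilateral Trade with Correlated Values}, arXiv:2308.09964 (2023).
\end{thebibliography}
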